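\title{Spaces of unitary cocycles can be disconnected}

\begin{abstract}
A unitary cocycle for $(n_1,\dots,n_k)$ is a family of unitaries $U_{i,j}\colon \mathbb{C}^{n_j}\otimes\mathbb{C}^{n_i}\to\mathbb{C}^{n_i}\otimes\mathbb{C}^{n_j}$, $i<j$, such that the two ways of reordering each triple tensor product agree. We consider the question whether any two unitary cocycles for the same $(n_1,\dots,n_k)$ can be joined by a continuous path of unitary cocycles. The answer is no: the space of unitary cocycles for $(2,2,n)$ has at least $\lfloor n/3\rfloor+1$ connected components when $n\ge 3$. We give further families of dimensions for which the space is disconnected, and we show that it is path-connected when at most two of the $n_i$ exceed $1$. The method is to place a space of unitary solutions of finitely many group relations inside the space of cocycles and to show, by a local rigidity lemma with a combinatorial hypothesis, that it is open there up to change of basis.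
\end{abstract}

\section{Introduction}

Fix integers $k\ge 0$ and $n_1,\dots,n_k\ge 1$, and put $H_i=\mathbb{C}^{n_i}$. Suppose that for each pair $1\le i<j\le k$ we are given a unitary
\[
U_{i,j}\colon H_j\otimes H_i\to H_i\otimes H_j .
\]
One can read $U_{i,j}$ as a rule for putting two adjacent tensor factors into increasing order. For $i<j<l$ the product $H_l\otimes H_j\otimes H_i$ can be sorted by three such moves in two ways, starting with the left pair of factors or with the right pair. The cocycle condition asks that the result be the same.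

\begin{definition}
The system $\{U_{i,j}\}$ is a \emph{unitary cocycle for $(n_1,\dots,n_k)$} if for all $1\le i<j<l\le k$
\begin{equation}\label{eq:cocycle}
(U_{i,j}\otimes 1)(1\otimes U_{i,l})(U_{j,l}\otimes 1)=(1\otimes U_{j,l})(U_{i,l}\otimes 1)(1\otimes U_{i,j})
\end{equation}
as maps $H_l\otimes H_j\otimes H_i\to H_i\otimes H_j\otimes H_l$. The set of unitary cocycles carries the subspace topology from the product of the spaces of unitary maps $H_j\otimes H_i\to H_i\otimes H_j$. A \emph{continuous path of unitary cocycles} is a family $\{U^t_{i,j}\}$, $t\in[0,1]$, which is a unitary cocycle for each $t$ and in which every $U^t_{i,j}$ depends continuously on $t$.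
\end{definition}

The flips $F_{ij}(\eta\otimes\xi)=\xi\otimes\eta$ form a unitary cocycle, since both sides of \eqref{eq:cocycle} then reverse the order of the factors of an elementary tensor. We call it the \emph{flip cocycle}. The following question comes from the paper of Fletcher, Gillaspy and Sims \cite{FGS}.

\medskip
\noindent\emph{Is the space of unitary cocycles for $(n_1,\dots,n_k)$ path-connected for every $k$ and all $n_1,\dots,n_k\ge1$? Equivalently, can every unitary cocycle be deformed, through unitary cocycles, to the flip cocycle?}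
\medskip

The simplest cases suggest a positive answer. For $k\le 2$ there is no condition, and the space is a point or a copy of the connected group $U(n_1n_2)$. If all $n_i$ equal $1$, the $U_{i,j}$ are scalars, \eqref{eq:cocycle} holds automatically, and the space is a torus. In general each $U_{i,j}$ can be moved to the flip on its own, and the only issue is to keep \eqref{eq:cocycle} true along the way. For $k=3$ this can be done as soon as one of the three unitaries is a flip (Remark~\ref{rem:oneflip}). Nevertheless the answer is no, already for $(n_1,n_2,n_3)=(2,2,3)$.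

\begin{theorem}\label{thm:22n}
For $n\ge 3$ the space of unitary cocycles for $(2,2,n)$ has at least $\lfloor n/3\rfloor+1\ge 2$ connected components.
\end{theorem}

\begin{theorem}\label{thm:general}
Let $k\ge 3$. Suppose that three of the $n_i$, at distinct indices and in some order, equal $a,b,c$ with either
\begin{itemize}
\item[(i)] $a=2$, $2\le b\le 5$, $c\ge 3$, or
\item[(ii)] $a,b\ge 2$, $c\ge 2ab$.
\end{itemize}
Then the space of unitary cocycles for $(n_1,\dots,n_k)$ is disconnected.
\end{theorem}

\begin{theorem}\label{thm:connected}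
If at most two of the $n_i$ are $\ge 2$ (in particular if $k\le 2$), the space of unitary cocycles for $(n_1,\dots,n_k)$ is path-connected.
\end{theorem}

Thus for every $k\ge 3$ the space is disconnected for some $(n_1,\dots,n_k)$; the value $k=3$ is the smallest for which connectedness can fail; and failure requires three of the $n_i$ to be at least $2$. The remaining cases with three $n_i\ge 2$, for example $(2,2,2)$, are not settled here.

\subsection*{The method}
For $k=3$, once the flips are divided out, \eqref{eq:cocycle} becomes an equation $XAB=BAX$ for unitaries $X$, $A$, $B$ acting on the three pairs of factors of $H_1\otimes H_2\otimes H_3$ (Section~\ref{sec:reform}). If $X$ permutes the product basis of $H_1\otimes H_2$ by a bijection $\pi$, and $A$ and $B$ are block diagonal with blocks $g_i,h_j\in U(n_3)$, the equation reduces to the group relations $g_ih_j=h_{j'}g_{i'}$ for $\pi(i,j)=(i',j')$. For a suitable $\pi$ these relations force a certain word in the $g_i$ to have finite order, so its eigenvalues cannot move, and this family of solutions is disconnected (Section~\ref{sec:controlled}).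 That is not yet enough, because a path of cocycles is free to leave the family. The main step (Section~\ref{sec:rigid}) shows that it cannot: if a graph attached to $\pi$ is connected and the products $g_ih_j$ are pairwise distinct, then every nearby solution belongs to the family after a change of basis in $H_1$ and $H_2$. Sections~\ref{sec:22n}--\ref{sec:ii} apply this criterion to three choices of $\pi$. Theorem~\ref{thm:connected} is proved in Section~\ref{sec:connected}.

\section{Removing the flips}\label{sec:reform}

We use \emph{leg notation}: an operator $R=\sum_\mu S_\mu\otimes T_\mu$ on $H_i\otimes H_l$ is also regarded as the operator $\sum_\mu S_\mu\otimes 1\otimes T_\mu$ on $H_i\otimes H_j\otimes H_l$, and likewise for the other pairs of factors (``legs''). Operators acting on disjoint sets of legs commute.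

\begin{lemma}\label{lem:flip}
Write $U_{i,j}=R_{ij}F_{ij}$ with $R_{ij}$ unitary on $H_i\otimes H_j$. Then \eqref{eq:cocycle} holds if and only if
\begin{equation}\label{eq:R}
R_{ij}R_{il}R_{jl}=R_{jl}R_{il}R_{ij}\qquad\text{on } H_i\otimes H_j\otimes H_l .
\end{equation}
\end{lemma}

\begin{proof}
For each ordering $\omega$ of the three spaces let $\Phi_\omega$ be the unitary that rearranges the factors of the tensor product in the order $\omega$ into the order $H_i\otimes H_j\otimes H_l$. Each of the six factors in \eqref{eq:cocycle} is a map $T$ from an ordering $\omega$ to an ordering $\omega'$, and it is a flip followed by some $R$ acting on two factors. The flip composed with $\Phi_{\omega'}$ is $\Phi_\omega$, and $\Phi_{\omega'}$ conjugates $R$ to the operator $R$ in leg notation. So $\Phi_{\omega'}T\Phi_\omega^{-1}=R$. Multiplying these identities, and noting that $\Phi=1$ for the final ordering, we find that the two sides of \eqref{eq:cocycle} are $R_{ij}R_{il}R_{jl}\Phi_0$ and $R_{jl}R_{il}R_{ij}\Phi_0$, where $\Phi_0$ belongs to the ordering $H_l\otimes H_j\otimes H_i$.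
\end{proof}

Let $Z(n_1,\dots,n_k)$ be the space of families of unitaries $(R_{ij})_{i<j}$ satisfying \eqref{eq:R} for all $i<j<l$. It is a closed subset of a product of unitary groups, hence a compact metrizable space, and $U\mapsto R$ is a homeomorphism from the space of unitary cocycles onto it. The flip cocycle corresponds to the \emph{trivial solution}, in which all $R_{ij}=1$. The next two lemmas reduce Theorem~\ref{thm:general} to $k=3$ and to a convenient order of the legs.

\begin{lemma}\label{lem:order}
Up to homeomorphism, $Z(n_1,n_2,n_3)$ does not depend on the order of $n_1,n_2,n_3$.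
\end{lemma}

\begin{proof}
Multiplying $R_{12}R_{13}R_{23}=R_{23}R_{13}R_{12}$ on both sides by $R_{12}^{-1}$, or on both sides by $R_{23}^{-1}$, gives the equivalent equations
\[
R_{12}^{-1}R_{23}R_{13}=R_{13}R_{23}R_{12}^{-1},\qquad R_{13}R_{12}R_{23}^{-1}=R_{23}^{-1}R_{12}R_{13}.
\]
The first is \eqref{eq:R} for the triple $(R_{12}^{-1},R_{23},R_{13})$ with the legs listed as $H_2,H_1,H_3$. The second is \eqref{eq:R} for $(R_{13},R_{12},R_{23}^{-1})$ with the legs listed as $H_1,H_3,H_2$. This gives homeomorphisms $Z(n_1,n_2,n_3)\cong Z(n_2,n_1,n_3)$ and $Z(n_1,n_2,n_3)\cong Z(n_1,n_3,n_2)$, and the two transpositions generate all permutations.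
\end{proof}

\begin{lemma}\label{lem:legs}
Let $i<j<l$. If $Z(n_i,n_j,n_l)$ is disconnected, then so is $Z(n_1,\dots,n_k)$.
\end{lemma}

\begin{proof}
The restriction map $Z(n_1,\dots,n_k)\to Z(n_i,n_j,n_l)$ is continuous, and a continuous image of a connected space is connected, so it suffices to show that the map is onto. Extend a given solution by $R=1$ on all other pairs. A triple of indices other than $\{i,j,l\}$ contains at most one pair from $\{i,j,l\}$, so at most one of its three operators differs from $1$, and \eqref{eq:R} holds for it.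
\end{proof}

To count components we use two elementary facts. A connected set that meets a clopen (closed and open) set is contained in it, so a space containing $r$ pairwise disjoint nonempty clopen sets has at least $r$ components. And a continuous function that takes finitely many values in a Hausdorff space has clopen fibers.

\section{The connected cases}\label{sec:connected}

When \eqref{eq:R} reduces to commutation relations, solutions can be deformed one operator at a time. The tool is the following. Let $T$ be a unitary matrix. Choose a polynomial $\phi$ such that $\phi(\mu)$ is real and $e^{\mathrm{i}\phi(\mu)}=\mu$ for each of the finitely many eigenvalues $\mu$ of $T$. Since $T$ is unitarily diagonalizable, $\phi(T)$ is Hermitian and $T=e^{\mathrm{i}\phi(T)}$. The path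
\[
T_s=e^{\mathrm{i}(1-s)\phi(T)},\qquad 0\le s\le 1,
\]
consists of unitaries, runs from $T$ to $1$, acts on the same legs as $T$, and commutes with every operator that commutes with $T$. We call it the \emph{straightening} of $T$.

\begin{proof}[Proof of Theorem~\ref{thm:connected}]
If $k\le 1$ the space is a point. Let $k\ge 2$ and choose $p<q$ such that $n_i=1$ for $i\ne p,q$. For $i\neq p,q$, the operator attached to the pair $\{i,p\}$ is a unitary $A_i$ on $H_p$ and the operator attached to $\{i,q\}$ is a unitary $B_i$ on $H_q$. For $i,j\notin\{p,q\}$ the operator $R_{ij}$ is a scalar. Put $R=R_{pq}$. We go through the triples of indices in \eqref{eq:R}, with $i,j\notin\{p,q\}$.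
\begin{itemize}
\item A triple avoiding $p$ and $q$ involves only scalars and gives no condition.
\item For $\{i,j,p\}$ the scalar $R_{ij}$ cancels and the condition is $A_iA_j=A_jA_i$. For $\{i,j,q\}$ it is $B_iB_j=B_jB_i$.
\item For $\{i,p,q\}$ note that $A_i$ and $B_i$ act on different legs. If $i<p$ the condition is $A_iB_iR=RB_iA_i$, and if $i>q$ it is $RA_iB_i=B_iA_iR$; both say that $R$ commutes with $A_i\otimes B_i$. If $p<i<q$ the condition is $A_iRB_i=B_iRA_i$; multiplying on both sides by $B_i^{-1}$ shows that it says that $R$ commutes with $A_i\otimes B_i^{-1}$.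
\end{itemize}
Given a solution, straighten $R$ and keep everything else fixed. The conditions involving $R$ are commutation relations, so they persist, and we arrive at a solution with $R=1$. With $R=1$ the only conditions left are that the $A_i$ commute with one another and the $B_i$ commute with one another. Straighten the $A_i$ one after the other, then the $B_i$, and finally move the scalars to $1$ in the circle. Every solution is thus joined to the trivial one.
\end{proof}

\begin{remark}\label{rem:oneflip}
Let $k=3$ with $n_1,n_2,n_3$ arbitrary. If one of $R_{12},R_{13},R_{23}$ equals $1$, then \eqref{eq:R} says that the other two commute. Straightening one of them and then the other joins the solution to the trivial one. So a component of $Z(n_1,n_2,n_3)$ that misses the trivial solution contains no point at which one of the three operators is $1$.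
\end{remark}

\section{Controlled solutions and the case $(2,2,n)$}\label{sec:controlled}

From now on $k=3$. We write $n=n_3$, $Z=Z(n_1,n_2,n)$ and
\[
X=R_{12},\quad A=R_{13},\quad B=R_{23},\qquad\text{so that}\qquad XAB=BAX .
\]
Let $(\delta_i)_{i\in I}$ and $(\delta_j)_{j\in J}$ be orthonormal bases of $H_1$ and $H_2$, with matrix units $E_{ir}$ and $E_{js}$. Elements $e=(i,j)$ of $I\times J$ are called \emph{cells}, and $\delta_e=\delta_i\otimes\delta_j$. Write $A=\sum E_{ir}\otimes A_{ir}$ and $B=\sum E_{js}\otimes B_{js}$ with blocks in $M_n(\mathbb{C})$, and let $X_{e,f}\in\mathbb{C}$ be the matrix entries of $X$. An operator on $H_1\otimes H_2\otimes H_3$ is a block matrix indexed by pairs of cells, and for $e=(i,j)$, $f=(r,s)$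
\begin{equation}\label{eq:blocksAB}
(AB)_{e,f}=A_{ir}B_{js},\qquad (BA)_{e,f}=B_{js}A_{ir}.
\end{equation}
The block of $XAB=BAX$ in row $e$ and column $f$ is
\begin{equation}\label{eq:block}
\sum_{z\in I\times J}X_{e,z}\,(AB)_{z,f}=\sum_{z\in I\times J}(BA)_{e,z}\,X_{z,f}.
\end{equation}
Changing the bases of $H_1$ and $H_2$ preserves the equation: the compact group $K=U(H_1)\times U(H_2)$ acts continuously on $Z$ by conjugating $X,A,B$ with $u_1\otimes u_2\otimes1$, which sends $(X,A,B)$ to $\big((u_1\otimes u_2)X(u_1\otimes u_2)^*,\,u_1Au_1^*,\,u_2Bu_2^*\big)$. The trivial solution is a fixed point.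

\subsection{Controlled solutions}
We look for solutions for which the equation becomes discrete on the first two legs. Let $\pi$ be a bijection of $I\times J$, written $\pi(i,j)=(i',j')$.

\begin{definition}
$\operatorname{Hom}_\pi(n)$ is the compact space of families $(g,h)=\big((g_i)_{i\in I},(h_j)_{j\in J}\big)$ in $U(n)$ such that
\begin{equation}\label{eq:rel}
g_ih_j=h_{j'}g_{i'}\qquad\text{whenever }\pi(i,j)=(i',j').
\end{equation}
For a cell $e=(i,j)$ we put $w_e=g_ih_j$. A \emph{controlled solution over} $(g,h)\in\operatorname{Hom}_\pi(n)$ is a triple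
\[
A=\sum_iE_{ii}\otimes g_i,\qquad B=\sum_jE_{jj}\otimes h_j,\qquad X\delta_e=\lambda_e\delta_{\pi e},
\]
with numbers $\lambda_e$ of modulus $1$.
\end{definition}

The name records that the basis vector in the first leg controls which unitary $A$ applies to the third. Such a triple lies in $Z$: for $v\in\mathbb{C}^n$, the operator $XAB$ sends $\delta_e\otimes v$ to $\lambda_e\delta_{\pi e}\otimes g_ih_jv$ and $BAX$ sends it to $\lambda_e\delta_{\pi e}\otimes h_{j'}g_{i'}v$. The same computation shows that, for $X,A,B$ of this shape, $XAB=BAX$ implies \eqref{eq:rel}.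

\subsection{Four relations that force an involution}
Let $I=J=\{1,2\}$. The choice $\pi=\mathrm{id}$ gives nothing, because the $\lambda_e$ can be moved to $1$ and then Remark~\ref{rem:oneflip} applies. We take the $3$-cycle
\begin{equation}\label{eq:pi}
(1,1)\mapsto(1,2),\qquad(1,2)\mapsto(2,1),\qquad(2,1)\mapsto(1,1),\qquad(2,2)\mapsto(2,2),
\end{equation}
for which the relations \eqref{eq:rel} are
\begin{equation}\label{eq:four}
g_1h_1=h_2g_1,\qquad g_1h_2=h_1g_2,\qquad g_2h_1=h_1g_1,\qquad g_2h_2=h_2g_2 .
\end{equation}

\begin{lemma}\label{lem:klein}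
Let $g_1,g_2,h_1,h_2\in U(n)$ satisfy \eqref{eq:four}. Put $\tau=g_2g_1^{-1}$, $\sigma=h_1\tau h_1^{-1}$ and $W=h_1g_1$.
\begin{itemize}
\item[(a)] $h_2h_1^{-1}=\tau$, $\ \tau^2=\sigma^2=1$ and $\tau\sigma=\sigma\tau=g_1\tau g_1^{-1}$.
\item[(b)] $g_1h_1=\tau W$, $\ g_1h_2=\sigma W$, $\ g_2h_1=W$, $\ g_2h_2=\tau\sigma W$.
\item[(c)] $\operatorname{Tr}\tau=n-4m$ for an integer $m$ with $0\le m\le n/3$.
\item[(d)] The following are equivalent: $m\ge1$; $\tau\ne1$; the elements $1,\tau,\sigma,\tau\sigma$ are pairwise distinct; the four products $g_ih_j$ are pairwise distinct.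
\end{itemize}
\end{lemma}

\begin{proof}
The second and fourth relations give $h_1^{-1}g_1=g_2h_2^{-1}=h_2^{-1}g_2$, hence $h_2h_1^{-1}=g_2g_1^{-1}=\tau$. So $g_2=\tau g_1$ and $h_2=\tau h_1$. The first relation now reads $g_1h_1=\tau W$ and the third reads $\tau g_1h_1=W$; together they give $\tau^2=1$, and so $\sigma^2=1$. The second relation reads $g_1\tau h_1=h_1\tau g_1$. Its left side is $(g_1\tau g_1^{-1})g_1h_1=(g_1\tau g_1^{-1})\tau W$ and its right side is $\sigma W$. Hence $g_1\tau g_1^{-1}=\sigma\tau$. In particular $(\sigma\tau)^2=1$, so $\sigma\tau=(\sigma\tau)^{-1}=\tau\sigma$. This proves (a). We have also found $g_1h_1=\tau W$, $g_2h_1=W$ and $g_1h_2=g_1\tau h_1=\sigma W$, and then $g_2h_2=\tau g_1h_2=\tau\sigma W$, which is (b).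

The commuting unitary involutions $\tau,\sigma$ split $\mathbb{C}^n$ into joint eigenspaces of dimensions $m_{++},m_{+-},m_{-+},m_{--}$, the signs being the eigenvalues of $\tau$ and $\sigma$. Then
\begin{align*}
\operatorname{Tr}\tau&=m_{++}+m_{+-}-m_{-+}-m_{--},\\
\operatorname{Tr}\sigma&=m_{++}-m_{+-}+m_{-+}-m_{--},\\
\operatorname{Tr}\tau\sigma&=m_{++}-m_{+-}-m_{-+}+m_{--}.
\end{align*}
Since $\sigma$ and $\tau\sigma$ are conjugate to $\tau$, the three traces are equal, which gives $m_{+-}=m_{-+}=m_{--}$. Calling this number $m$, we get $m_{++}=n-3m\ge0$ and $\operatorname{Tr}\tau=n-4m$. This is (c), and $\tau=1$ exactly when $m=0$. The quotient of two different entries of the list $1,\tau,\sigma,\tau\sigma$ is one of $\tau,\sigma,\tau\sigma$, all conjugate to $\tau$; with (b) this gives (d).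
\end{proof}

So $\operatorname{Tr}\tau$ is a continuous function on $\operatorname{Hom}_\pi(n)$ with finitely many values, and the sets
\[
\Omega_m=\{(g,h)\in\operatorname{Hom}_\pi(n):\operatorname{Tr}\tau=n-4m\},\qquad 0\le m\le n/3,
\]
are clopen in $\operatorname{Hom}_\pi(n)$. For $n\le2$ the relations force $\tau=1$; the dimension $n=3$ is the first that leaves room for $m=1$. The lemma also tells us where to look for an example: we need three commuting involutions of $\mathbb{C}^3$ of trace $-1$, and unitaries $g_1,h_1$ that conjugate $\tau$ to the other two.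

\begin{lemma}\label{lem:example}
$\Omega_m\neq\emptyset$ for $1\le m\le n/3$.
\end{lemma}

\begin{proof}
Let $n=3$. Put $\tau_0=\operatorname{diag}(1,-1,-1)$ and $\sigma_0=\operatorname{diag}(-1,-1,1)$, so $\tau_0\sigma_0=\operatorname{diag}(-1,1,-1)$, and let $P$ be the cyclic permutation matrix with $P\delta_1=\delta_2$, $P\delta_2=\delta_3$, $P\delta_3=\delta_1$. From $P\operatorname{diag}(a_1,a_2,a_3)P^{-1}=\operatorname{diag}(a_3,a_1,a_2)$ we see that conjugation by $P$ acts as the cycle $\tau_0\mapsto\tau_0\sigma_0\mapsto\sigma_0\mapsto\tau_0$. Let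
\begin{equation}\label{eq:example}
g_1=P,\qquad g_2=\tau_0P,\qquad h_1=\tau_0\sigma_0P^{-1},\qquad h_2=\sigma_0P^{-1}.
\end{equation}
Using $P^{-1}\tau_0P=\sigma_0$ for the products $h_jg_2$, we compute
\begin{align*}
g_1h_1&=P\tau_0\sigma_0P^{-1}=\sigma_0, & h_2g_1&=\sigma_0,\\
g_1h_2&=P\sigma_0P^{-1}=\tau_0, & h_1g_2&=\tau_0\sigma_0\cdot\sigma_0=\tau_0,\\
g_2h_1&=\tau_0\cdot g_1h_1=\tau_0\sigma_0, & h_1g_1&=\tau_0\sigma_0,\\
g_2h_2&=\tau_0\cdot g_1h_2=1, & h_2g_2&=\sigma_0\cdot\sigma_0=1 .
\end{align*}
So \eqref{eq:four} holds, and $\tau=\tau_0$ has trace $-1$. For general $n$ take the direct sum of $m$ copies of this family and $n-3m$ copies of the family $g_1=g_2=h_1=h_2=1$ in $U(1)$. Then $\operatorname{Tr}\tau=-m+(n-3m)=n-4m$.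
\end{proof}

\subsection{Why a path cannot escape: the first-order computation}\label{sub:first}
Within the controlled solutions, the point given by \eqref{eq:example} cannot be moved to $\tau=1$. In $Z$ there is more room, since $A$ and $B$ may acquire off-diagonal blocks. As a guide to the next section, we compute what these blocks can be to first order. Let $(X,A,B)$ be a differentiable curve of solutions with parameter $\varepsilon$, which at $\varepsilon=0$ is the controlled solution over $(g,h)$ with all $\lambda_e=1$. Let $x_{ir}$ and $y_{js}$ be the derivatives at $0$ of the off-diagonal blocks $A_{ir}$ and $B_{js}$.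

Some motion is unavoidable. Conjugating $A$ by $e^{\varepsilon\zeta}$, with $\zeta$ a skew-Hermitian matrix on $H_1$, produces $x_{12}=\zeta_{12}(g_2-g_1)$. So $K$ accounts for the directions $x_{12}\in\mathbb{C}(g_1-g_2)$ and $y_{12}\in\mathbb{C}(h_1-h_2)$. We claim that no other direction occurs.

Take \eqref{eq:block} in row $(1,2)$ and column $(1,2)$. At $\varepsilon=0$ the entry $1$ in row $(1,2)$ of $X$ is in column $(1,1)$, and the entry $1$ in column $(1,2)$ is in row $(2,1)$. With $\eta$ the derivative of $X_{(1,2),(1,2)}$, the terms of order $\varepsilon$ are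
\[
g_1y_{12}+\eta\,g_1h_2=\eta\,h_2g_1 .
\]
The term $(BA)_{(1,2),(2,1)}=B_{21}A_{12}$ has dropped out: it is of order $\varepsilon^2$, because the cells $(1,2)$ and $(2,1)$ differ in both coordinates. Since $h_2g_1=g_1h_1$, we get $y_{12}=\eta(h_1-h_2)$. Differentiating the $(2,1)$ block of $BB^*=1$ gives $y_{21}=-h_2y_{12}^*h_1=\bar\eta(h_1-h_2)$. Now take row $(1,2)$ and column $(2,1)$, and let $\eta'$ be the derivative of $X_{(1,2),(2,1)}$. The terms of order $\varepsilon$ are
\[
x_{12}h_1+\eta'\,g_2h_1=\eta'\,h_2g_1+y_{21}g_1 .
\]
Here $h_2g_1=g_1h_1$ and $y_{21}g_1=\bar\eta(h_1g_1-h_2g_1)=\bar\eta(g_2-g_1)h_1$. Hence $x_{12}\in\mathbb{C}(g_1-g_2)$, as claimed.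

Two things remain to be done. The pattern (a pair of cells whose image differs in both coordinates settles one block, and the information then passes from block to block) has to be described for general $\pi$. And a statement about tangent vectors of curves has to be replaced by a statement about all nearby points of $Z$, which need not lie on differentiable curves through the given point.

\section{Local rigidity}\label{sec:rigid}

Let $I$, $J$ and the bijection $\pi$ of $I\times J$ be arbitrary. An \emph{$I$-pair} is a two-element subset of $I$, and a \emph{$J$-pair} is a two-element subset of $J$; the two kinds are kept apart even if $I=J$. For distinct cells $e=(i,j)$ and $f=(r,s)$ put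
\[
\operatorname{type}(e,f)=\begin{cases}\text{the $I$-pair }\{i,r\}&\text{if }j=s,\\ \text{the $J$-pair }\{j,s\}&\text{if }i=r,\\ *&\text{if }i\ne r\text{ and }j\neq s.\end{cases}
\]
In the last case $e,f$ are called \emph{mixed}. By \eqref{eq:blocksAB}, the type records which off-diagonal block of $A$ or $B$ appears in $(AB)_{e,f}$ and $(BA)_{e,f}$ to first order, and $*$ means that none does.

\begin{definition}
The graph $\Gamma_\pi$ has as vertices the $I$-pairs, the $J$-pairs and $*$. For every two distinct cells $e,f$ it has an edge joining $\operatorname{type}(e,f)$ to $\operatorname{type}(\pi e,\pi f)$. A vertex is \emph{grounded} if it lies in the component of $*$, and $\pi$ is \emph{rigid} if $\Gamma_\pi$ is connected.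
\end{definition}

\begin{example}\label{ex:rigid}
The bijection \eqref{eq:pi} is rigid. The cells $(1,1),(1,2)$ have images $(1,2),(2,1)$, which are mixed, so the $J$-pair is joined to $*$. The cells $(1,1),(2,1)$ have images $(1,2),(1,1)$, so the $I$-pair is joined to the $J$-pair. These are the two blocks used in Section~\ref{sub:first}. By contrast, $\pi(i,j)=(j,i)$ on $\{1,2\}^2$ is not rigid, since it maps mixed cells to mixed cells and so no edge joins $*$ to another vertex.
\end{example}

\begin{lemma}[Local rigidity]\label{lem:rigid}
Let $\pi$ be rigid, and let $\mathbf{R}^0=(X^0,A^0,B^0)$ be a controlled solution over $(g,h)\in\operatorname{Hom}_\pi(n)$ such that the products $w_e$, $e\in I\times J$, are pairwise distinct. If $\mathbf{R}^\nu\in Z$ and $\mathbf{R}^\nu\to\mathbf{R}^0$, then there are $\gamma_\nu\in K$ with $\gamma_\nu\to1$ such that, for all large $\nu$, the point $\gamma_\nu\mathbf{R}^\nu$ is a controlled solution over an element of $\operatorname{Hom}_\pi(n)$.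
\end{lemma}

The plan is to use $K$ to make the off-diagonal blocks orthogonal to the directions that $K$ produces, to divide the equation by the size of these blocks, and to pass to a limit. The limit satisfies the first-order equations; rigidity places it in the directions produced by $K$; orthogonality then makes it zero, although it has size $1$.

\begin{proof}
Since the products $g_ih_j$ are pairwise distinct, so are the $g_i$, and so are the $h_j$. Fix total orders on $I$ and $J$. Norms of blocks are operator norms.

\emph{Step 1: choice of $\gamma_\nu$.} Let $\mathcal{E}$ be the real vector space of skew-Hermitian matrices $\zeta$ on $H_1$ with zero diagonal; $\zeta\mapsto(\zeta_{ir})_{i<r}$ is a real-linear isomorphism onto $\mathbb{C}^{N}$, where $N$ is the number of $I$-pairs. For $\zeta\in\mathcal{E}$ and an operator $A$ on $H_1\otimes H_3$ put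
\[
\Psi(\zeta,A)=\Big(\operatorname{Tr}\big((g_i-g_r)^*(e^{\zeta}Ae^{-\zeta})_{ir}\big)\Big)_{i<r}\in\mathbb{C}^{N}.
\]
This map is smooth, and $\Psi(0,A^0)=0$ because $A^0$ is block diagonal. Since $(\zeta A^0-A^0\zeta)_{ir}=\zeta_{ir}(g_r-g_i)$, the derivative of $\Psi$ in $\zeta$ at $(0,A^0)$ is
\[
\zeta\mapsto\big(-\zeta_{ir}\operatorname{Tr}((g_i-g_r)^*(g_i-g_r))\big)_{i<r},
\]
which is an isomorphism as $g_i\neq g_r$. By the implicit function theorem there is a continuous map $A\mapsto\zeta(A)$, defined near $A^0$, with $\zeta(A^0)=0$ and $\Psi(\zeta(A),A)=0$. The same construction with $H_2$, $B^0$ and the $h_j$ gives a map $B\mapsto\zeta'(B)$. Let $\gamma_\nu=(e^{\zeta(A^\nu)},e^{\zeta'(B^\nu)})$. Then $\gamma_\nu\to1$, and after replacing $\mathbf{R}^\nu$ by $\gamma_\nu\mathbf{R}^\nu$ we still have $\mathbf{R}^\nu\to\mathbf{R}^0$, and in addition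
\begin{equation}\label{eq:gauge}
\operatorname{Tr}\big((g_i-g_r)^*A^\nu_{ir}\big)=0\ \ (i<r),\qquad \operatorname{Tr}\big((h_j-h_s)^*B^\nu_{js}\big)=0\ \ (j<s).
\end{equation}
Let $\varepsilon_\nu$ be the largest norm of an off-diagonal block of $A^\nu$ or $B^\nu$. Then $\varepsilon_\nu\to0$. We drop the index $\nu$; constants in $O(\cdot)$ do not depend on it. Blocks of a unitary have norm at most $1$, so by \eqref{eq:blocksAB} the blocks $(AB)_{e,f}$ and $(BA)_{e,f}$ with $e\neq f$ have norm at most $\varepsilon$, and at most $\varepsilon^2$ if $e,f$ are mixed.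

\emph{Step 2: the entries of $X$ off the graph of $\pi$ are $O(\varepsilon)$.} They tend to $0$, but we need them to do so at the rate of $\varepsilon$. Let $e=(i,j)\neq f=(r,s)$. In \eqref{eq:block} for row $\pi e$ and column $f$, keep the terms with a diagonal block of $AB$ or $BA$ and estimate the others:
\[
|X_{\pi e,f}|\cdot\|A_{rr}B_{ss}-B_{j'j'}A_{i'i'}\|\le 2|I||J|\,\varepsilon .
\]
As $\nu\to\infty$ we have $A_{rr}B_{ss}-B_{j'j'}A_{i'i'}\to g_rh_s-h_{j'}g_{i'}=w_f-w_e\neq0$. So there is a constant $C$ with $|X_{\pi e,f}|\le C\varepsilon$ for all $e\ne f$ and all large $\nu$.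

\emph{Step 3: $\varepsilon_\nu=0$ for all large $\nu$.} Suppose not. Pass to a subsequence along which $\varepsilon>0$ and the bounded sequences $A_{ir}/\varepsilon$ $(i\ne r)$, $B_{js}/\varepsilon$ $(j\neq s)$ and $X_{\pi e,f}/\varepsilon$ $(e\neq f)$ converge, with $A_{ir}/\varepsilon\to x_{ir}$ and $B_{js}/\varepsilon\to y_{js}$. By the definition of $\varepsilon$, the largest of the norms $\|x_{ir}\|,\|y_{js}\|$ is $1$.

For $i\neq r$ the $(i,r)$ block of $AA^*=1$ reads $A_{ii}A_{ri}^*+A_{ir}A_{rr}^*=O(\varepsilon^2)$. Dividing by $\varepsilon$ and passing to the limit gives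
\begin{equation}\label{eq:sym}
x_{ir}=-g_ix_{ri}^*g_r,\qquad\text{and in the same way}\qquad y_{js}=-h_jy_{sj}^*h_s .
\end{equation}
Call the $I$-pair $\{i,r\}$ \emph{trivial} if $x_{ir}\in\mathbb{C}(g_i-g_r)$. This does not depend on the order of $i$ and $r$: if $x_{ri}=\beta(g_r-g_i)$ with $\beta\in\mathbb{C}$, then \eqref{eq:sym} gives $x_{ir}=-\bar\beta(g_i-g_r)$. Call the $J$-pair $\{j,s\}$ trivial if $y_{js}\in\mathbb{C}(h_j-h_s)$, and call $*$ trivial. We show that the two ends of each edge of $\Gamma_\pi$ are both trivial or both nontrivial.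

Let $e=(i,j)\ne f=(r,s)$, with $\pi e=(i',j')$ and $\pi f=(r',s')$, and consider \eqref{eq:block} for row $\pi e$ and column $f$. On the left, a term with $z\neq e,f$ is the product of an entry of $X$ off the graph of $\pi$ and an off-diagonal block, so it is $O(\varepsilon^2)$ by Step 2. On the right the same holds for $z\neq\pi e,\pi f$. Therefore
\[
X_{\pi e,f}(AB)_{f,f}+X_{\pi e,e}(AB)_{e,f}=(BA)_{\pi e,\pi e}X_{\pi e,f}+(BA)_{\pi e,\pi f}X_{\pi f,f}+O(\varepsilon^2).
\]
Divide by $\varepsilon$ and pass to the limit. Let $\eta=\lim X_{\pi e,f}/\varepsilon$, $Y=\lim(AB)_{e,f}/\varepsilon$ and $Y'=\lim(BA)_{\pi e,\pi f}/\varepsilon$, and let $\lambda_e,\lambda_f$ be the phases of $X^0$. Since $(BA)_{\pi e,\pi e}\to h_{j'}g_{i'}=w_e$, we obtain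
\begin{equation}\label{eq:firstorder}
\eta\,(w_f-w_e)+\lambda_eY=\lambda_fY' .
\end{equation}
Let $L$ be the line $\mathbb{C}(w_e-w_f)$. As $\lambda_e,\lambda_f\neq0$, equation \eqref{eq:firstorder} shows that $Y\in L$ if and only if $Y'\in L$. From \eqref{eq:blocksAB} and from $w_e-w_f=g_ih_j-g_rh_s=h_{j'}g_{i'}-h_{s'}g_{r'}$ we read off the following.
\[
\begin{array}{lll}
j=s:&Y=x_{ir}h_j,&w_e-w_f=(g_i-g_r)h_j;\\
i=r:&Y=g_iy_{js},&w_e-w_f=g_i(h_j-h_s);\\
e,f\text{ mixed}:&Y=0;&\\
j'=s':&Y'=h_{j'}x_{i'r'},&w_e-w_f=h_{j'}(g_{i'}-g_{r'});\\
i'=r':&Y'=y_{j's'}g_{i'},&w_e-w_f=(h_{j'}-h_{s'})g_{i'};\\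
\pi e,\pi f\text{ mixed}:&Y'=0.&
\end{array}
\]
In each case, $Y\in L$ if and only if $\operatorname{type}(e,f)$ is trivial, and $Y'\in L$ if and only if $\operatorname{type}(\pi e,\pi f)$ is trivial. This proves the claim about edges.

Since $\Gamma_\pi$ is connected and $*$ is trivial, every vertex is trivial. For $i<r$ we thus have $x_{ir}=\beta(g_i-g_r)$ for some $\beta\in\mathbb{C}$, while the limit of \eqref{eq:gauge} gives $\operatorname{Tr}((g_i-g_r)^*x_{ir})=0$; hence $\beta=0$. So $x_{ir}=0$ for $i<r$, and for $i>r$ by \eqref{eq:sym}. The same argument gives $y_{js}=0$ for all $j\ne s$. This contradicts the fact that the largest norm is $1$.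

\emph{Step 4: conclusion.} For large $\nu$, the operators $A$ and $B$ are block diagonal, so their diagonal blocks are unitary. By Step 2 with $\varepsilon=0$, we have $X\delta_e=X_{\pi e,e}\delta_{\pi e}$, and $|X_{\pi e,e}|=1$ as $X$ is unitary. As noted in Section~\ref{sec:controlled}, $XAB=BAX$ then gives \eqref{eq:rel} for the diagonal blocks.
\end{proof}

\begin{proposition}\label{prop:clopen}
Let $\pi$ be rigid and $|I|\ge2$. Let $\Omega\subset\operatorname{Hom}_\pi(n)$ be a nonempty clopen subset such that for each $(g,h)\in\Omega$ the products $g_ih_j$ are pairwise distinct. Let $M_\Omega$ be the set of all $\gamma\mathbf{R}$ with $\gamma\in K$ and $\mathbf{R}$ a controlled solution over an element of $\Omega$. Then $M_\Omega$ is a nonempty clopen subset of $Z$ that does not contain the trivial solution. In particular $Z$ is disconnected.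
\end{proposition}

\begin{proof}
The set $M_\Omega$ is a continuous image of the compact space $K\times\Omega\times\{(\lambda_e)\}$, the last factor being a torus, so it is closed. To see that it is open, let $\mathbf{R}^\nu\to\mathbf{R}^0\in M_\Omega$ in $Z$; we show that $\mathbf{R}^\nu\in M_\Omega$ for large $\nu$. Applying an element of $K$ to the whole sequence, we may assume that $\mathbf{R}^0$ is controlled over $\rho\in\Omega$. By Lemma~\ref{lem:rigid}, for large $\nu$ the point $\gamma_\nu\mathbf{R}^\nu$ is controlled over some $\rho_\nu\in\operatorname{Hom}_\pi(n)$, and $\gamma_\nu\mathbf{R}^\nu\to\mathbf{R}^0$, so $\rho_\nu\to\rho$. Since $\Omega$ is open, $\rho_\nu\in\Omega$ for large $\nu$, and then $\mathbf{R}^\nu\in M_\Omega$. Finally, the trivial solution is fixed by $K$; if it were in $M_\Omega$, it would itself be controlled over an element of $\Omega$, and all $g_i$ would equal $1$. This is impossible, because the $g_i$ are distinct and $|I|\geq2$.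
\end{proof}

\begin{remark}
Neither hypothesis can be dropped.

\emph{Rigidity.} Let $I=J=\{1,2\}$, $\pi=\mathrm{id}$ (every edge of $\Gamma_\pi$ is a loop), $n=2$, and take the scalar matrices $g_1=1$, $g_2=-1$, $h_1=1$, $h_2=\mathrm{i}$, whose four products are distinct. Then $B^0$ acts only on the second leg, so $(1,A,B^0)\in Z$ for every unitary $A$ on $H_1\otimes H_3$. Let $D=\operatorname{diag}(1,-1)$, let $D_\theta$ be its conjugate by the rotation through the angle $\theta$, and put $A^\theta=D\otimes E_{11}+D_\theta\otimes E_{22}$. If a $K$-translate of $(1,A^\theta,B^0)$ were controlled, $D$ and $D_\theta$ would be diagonal in a common basis; but they do not commute for small $\theta\ne0$. So the conclusion of Lemma~\ref{lem:rigid} fails.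

\emph{Distinct products.} For the rigid bijection \eqref{eq:pi}, the clopen set $\Omega_0$ contains $g_i=h_j=1$. The set $M_{\Omega_0}$ is closed and contains $(X^0,1,1)$, with $X^0$ the permutation matrix of $\pi$. It does not contain the trivial solution, since $\pi\neq\mathrm{id}$. Straightening $X^0$ joins these two points, so $M_{\Omega_0}$ is not open.
\end{remark}

\section{Components for $(2,2,n)$}\label{sec:22n}

\begin{proof}[Proof of Theorem~\ref{thm:22n}]
Let $\pi$ be the bijection \eqref{eq:pi}, which is rigid by Example~\ref{ex:rigid}, and let $1\le m\le\lfloor n/3\rfloor$. The set $\Omega_m$ is clopen, it is nonempty by Lemma~\ref{lem:example}, and the products are distinct on it by Lemma~\ref{lem:klein}(d). By Proposition~\ref{prop:clopen}, $M_{\Omega_m}$ is a nonempty clopen subset of $Z(2,2,n)$ without the trivial solution.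

These sets are pairwise disjoint. Indeed, a common point of $M_{\Omega_m}$ and $M_{\Omega_{\tilde m}}$ yields controlled solutions over $(g,h)\in\Omega_m$ and $(\tilde g,\tilde h)\in\Omega_{\tilde m}$ in one $K$-orbit, so $uA=\tilde Au$ for some $u\in U(H_1)$. The $(i,r)$ block of this identity is $u_{ir}g_r=u_{ir}\tilde g_i$. Every row of $u$ has a nonzero entry, so $\tilde g_1,\tilde g_2\in\{g_1,g_2\}$. As $\tilde g_1\ne\tilde g_2$, the element $\tilde g_2\tilde g_1^{-1}$ is $\tau$ or $\tau^{-1}=\tau$. Comparing traces gives $m=\tilde m$.

The complement of the union of the $M_{\Omega_m}$ is clopen and contains the trivial solution. We have found $\lfloor n/3\rfloor+1$ pairwise disjoint nonempty clopen sets.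
\end{proof}

Translating back through $U_{i,j}=R_{ij}F_{ij}$ gives an explicit pair.

\begin{corollary}
Let $\pi(i,j)=(i',j')$ be the bijection \eqref{eq:pi} and let $g_i,h_j$ be the $3\times3$ matrices \eqref{eq:example}. The unitary cocycle for $(2,2,3)$ given by
\[
U_{1,2}(\delta_j\otimes\delta_i)=\delta_{i'}\otimes\delta_{j'},\quad U_{1,3}(v\otimes\delta_i)=\delta_i\otimes g_iv,\quad U_{2,3}(v\otimes\delta_j)=\delta_j\otimes h_jv
\]
cannot be joined to the flip cocycle by a continuous path of unitary cocycles.
\end{corollary}

\begin{remark}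
The signs in \eqref{eq:example} can be avoided at the cost of one dimension. Let $\mathbb{F}_4=\{0,1,\omega,\omega^2\}$ be the field with four elements, so $\omega^3=1$, $1+\omega=\omega^2$ and $1+1=0$. On $\ell^2(\mathbb{F}_4)$ let $g_1,g_2,h_1,h_2$ be the permutation matrices of the maps $x\mapsto\omega^2x$, $\omega^2x+1$, $\omega x+\omega^2$, $\omega x+\omega$. All the products in \eqref{eq:four} are translations, and the translation amounts, obtained by evaluating at $x=0$, are
\[
\begin{array}{llll}
g_1h_1:\ \omega^4=\omega,&h_2g_1:\ \omega,&g_1h_2:\ \omega^3=1,&h_1g_2:\ \omega+\omega^2=1,\\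
g_2h_1:\ \omega+1=\omega^2,&h_1g_1:\ \omega^2,&g_2h_2:\ 1+1=0,&h_2g_2:\ \omega+\omega=0.
\end{array}
\]
So \eqref{eq:four} holds. Here $\tau$ is the translation by $1$, which has trace $0$, so the family lies in $\Omega_1$. Thus for $(2,2,4)$ two cocycles that are both given by permutation matrices can lie in different components.
\end{remark}

\section{A larger first leg: Theorem~\ref{thm:general}(i)}\label{sec:i}

By Lemmas~\ref{lem:order} and~\ref{lem:legs} it suffices to show that $Z(b,2,n)$ is disconnected for $2\le b\le5$ and $n\ge3$. We keep $J=\{1,2\}$ and the relations \eqref{eq:four}, and we add unitaries $g_i$. The difficulty is that the relations must keep the new products distinct from the old ones. What will separate them is the action by conjugation on $\tau$: the unitary $g_1$ sends $\tau$ to $\tau\sigma$, and we add one block of indices whose unitary sends $\tau$ to $\sigma$ and one whose unitary fixes $\tau$.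

Let $I$ be the union of the block $\{1,2\}$, of the block $\{3,4\}$ if $b\in\{4,5\}$, and of the block $\{5\}$ if $b\in\{3,5\}$; then $|I|=b$. Define $\pi$ by the table below, using only the columns with $i\in I$.
\[
\begin{array}{c|cc|cc|c}
i&1&2&3&4&5\\\hline
\pi(i,1)&(1,2)&(1,1)&(3,1)&(3,2)&(5,1)\\
\pi(i,2)&(2,1)&(2,2)&(4,1)&(4,2)&(5,2)
\end{array}
\]
It preserves the block of the first coordinate. The relations \eqref{eq:rel} are \eqref{eq:four} together with, for the blocks that are present,
\begin{gather*}
g_3h_1=h_1g_3,\qquad g_3h_2=h_1g_4,\qquad g_4h_1=h_2g_3,\qquad g_4h_2=h_2g_4,\\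
g_5h_1=h_1g_5,\qquad g_5h_2=h_2g_5 .
\end{gather*}

\emph{Rigidity.} The $J$-pair and the $I$-pair $\{1,2\}$ are grounded by Example~\ref{ex:rigid}. The cells $(3,1),(4,1)$ have images $(3,1),(3,2)$, so $\{3,4\}$ is joined to the $J$-pair. Let $i,r$ lie in different blocks. The images of $(i,j)$ and $(r,j)$ have different first coordinates, so $\{i,r\}$ is joined to $*$ as soon as the second coordinates differ for some $j$. The second coordinates for $j=1,2$ are $(2,1)$, $(1,2)$, $(1,1)$, $(2,2)$, $(1,2)$ for $i=1,\dots,5$. These lists are different for all $i\neq r$ except $\{i,r\}=\{2,5\}$. For that pair, the cells $(2,1),(5,1)$ have images $(1,1),(5,1)$, so $\{2,5\}$ is joined to the grounded pair $\{1,5\}$. Hence $\pi$ is rigid.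

\emph{Distinct products.} Let $\tau,\sigma$ be as in Lemma~\ref{lem:klein}, let $V=\{1,\tau,\sigma,\tau\sigma\}$, an abelian group, and assume $\tau\neq1$, so that $V$ has four elements. From $g_3h_2=h_1g_4$ and $g_4h_2=h_2g_4$ we get $h_1^{-1}g_3=g_4h_2^{-1}=h_2^{-1}g_4$, so $g_4=h_2h_1^{-1}g_3=\tau g_3$. Then $g_3h_2=h_1g_4$ reads $g_3\tau h_1=h_1\tau g_3=\sigma h_1g_3=\sigma g_3h_1$, so $g_3\tau g_3^{-1}=\sigma$. Also $g_5$ commutes with $\tau=h_2h_1^{-1}$. The products are therefore as follows.
\begin{itemize}
\item Block $\{1,2\}$: the four elements of $Vg_1h_1$, by Lemma~\ref{lem:klein}(b).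
\item Block $\{3,4\}$: $g_3h_1$, $\ g_3h_2=\sigma g_3h_1$, $\ g_4h_1=\tau g_3h_1$, $\ g_4h_2=\tau\sigma g_3h_1$.
\item Block $\{5\}$: $g_5h_1$, $\ g_5h_2=\tau g_5h_1$.
\end{itemize}
Products from one block are distinct. If products from two blocks were equal, then $g_i=vg_r$ for some $v\in V$ and some $i\neq r$ in $\{1,3,5\}$. Since $g_r\tau g_r^{-1}\in V$ and $V$ is abelian, this gives $g_i\tau g_i^{-1}=g_r\tau g_r^{-1}$. But $g_1,g_3,g_5$ conjugate $\tau$ to the three distinct elements $\tau\sigma,\sigma,\tau$.

\emph{Conclusion.} Let $\Omega=\{\tau\neq1\}=\{\operatorname{Tr}\tau\ne n\}$, which is clopen in $\operatorname{Hom}_\pi(n)$ by Lemma~\ref{lem:klein}(c),(d). It is nonempty for $n\geq3$: take $g_1,g_2,h_1,h_2$ from Lemma~\ref{lem:example} with $m=1$, and $g_3=h_1$, $g_4=h_2$, $g_5=1$, for which both sides of each new relation are the same word. Proposition~\ref{prop:clopen} shows that $Z(b,2,n)$ is disconnected. \qed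

\section{Arbitrary first and second legs: Theorem~\ref{thm:general}(ii)}\label{sec:ii}

For arbitrary $n_1,n_2$ we need a uniform supply of bijections. The model is a family of affine maps. Let $\alpha,\beta\ge1$, and consider $x\mapsto\alpha x+r$ for $0\le r<\alpha$ and $x\mapsto\beta x+s$ for $0\le s<\beta$. Then
\[
\alpha(\beta x+s)+r=\beta(\alpha x+r')+s'\iff\alpha s+r=\beta r'+s',
\]
and every integer $0\le F<\alpha\beta$ has exactly one expression $F=\alpha s+r$ and exactly one expression $F=\beta r'+s'$ with $0\le r,r'<\alpha$ and $0\le s,s'<\beta$. So $(r,s)\mapsto(r',s')$ is a bijection. For $\alpha=2$, $\beta=3$ and $F=0,\dots,5$ the relations are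
\[
g_0h_0=h_0g_0,\ \ g_1h_0=h_1g_0,\ \ g_0h_1=h_2g_0,\ \ g_1h_1=h_0g_1,\ \ g_0h_2=h_1g_1,\ \ g_1h_2=h_2g_1 .
\]
For $\alpha=\beta=2$ the bijection is $(r,s)\mapsto(s,r)$, which is not rigid (Example~\ref{ex:rigid}). We therefore require $\alpha$ and $\beta$ to be coprime, and we reach general $n_1,n_2$ by cutting $I$ and $J$ into blocks.

Let $\mathcal{A},\mathcal{B}$ be finite sets of positive integers such that
\begin{equation}\label{eq:coprime}
\text{each $\alpha\in\mathcal{A}$ is coprime to each $\beta\in\mathcal{B}$, and }\max\mathcal{A}\ge2,\ \max\mathcal{B}\ge2 .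
\end{equation}
Put $I=\{(\alpha,r):\alpha\in\mathcal{A},\ 0\le r<\alpha\}$ and $J=\{(\beta,s):\beta\in\mathcal{B},\ 0\le s<\beta\}$, and define the bijection $\pi$ of $I\times J$ by
\begin{equation}\label{eq:radix}
\pi\big((\alpha,r),(\beta,s)\big)=\big((\alpha,r'),(\beta,s')\big)\iff\alpha s+r=\beta r'+s' .
\end{equation}

\begin{lemma}\label{lem:radixrigid}
Under \eqref{eq:coprime}, the bijection \eqref{eq:radix} is rigid.
\end{lemma}

\begin{proof}
The graphs $\Gamma_\pi$ and $\Gamma_{\pi^{-1}}$ are the same, and exchanging the two coordinates of all cells exchanges $I$-pairs with $J$-pairs and turns $\pi^{-1}$ into the bijection \eqref{eq:radix} for $(\mathcal{B},\mathcal{A})$. As \eqref{eq:coprime} is symmetric, it suffices to show that all $I$-pairs are grounded. Fix $\beta\in\mathcal{B}$ with $\beta\geq2$; we only use cells with second coordinate $(\beta,s)$. Recall that $r'$ and $s'$ are the quotient and the remainder of $\alpha s+r$ on division by $\beta$.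

\emph{Pairs in one block.} Consider $\{(\alpha,r),(\alpha,r+d)\}$ with $d>0$, and use induction on $d$. Suppose $\beta\nmid d$. Since $\alpha$ is invertible modulo $\beta$, there is $0\le s<\beta$ such that $F=\alpha s+r\equiv-1\pmod\beta$. Then $F$ and $F+d$ have different remainders because $\beta\nmid d$, and different quotients because $F+1$ is a multiple of $\beta$ and $d\ge1$. So the images of the two cells are mixed, and the pair is joined to $*$. Suppose $\beta\mid d$, and take $s=0$. Then $r$ and $r+d$ have equal remainders and their quotients differ by $d/\beta$. So the pair is joined to a pair in the same block with difference $0<d/\beta<d$, which is grounded by induction.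

\emph{Pairs in two blocks.} Fix $\alpha\neq\hat\alpha$ in $\mathcal{A}$ and put $\Delta=\hat\alpha-\alpha\neq0$. Let $S$ be the finite set of differences $d=\hat r-r$ over all pairs $\{(\alpha,r),(\hat\alpha,\hat r)\}$ that are not grounded, and suppose $S\neq\emptyset$. Take such a pair and any $0\le s<\beta$, and write $\alpha s+r=\beta r'+s'$ and $\hat\alpha s+\hat r=\beta\hat r'+\hat s'$. The images of the two cells have first coordinates in different blocks, and they are not mixed, since the pair is not grounded. Hence $s'=\hat s'$, and the pair is joined to $\{(\alpha,r'),(\hat\alpha,\hat r')\}$, which is then not grounded and has difference $\hat r'-r'=(\Delta s+d)/\beta$. So $S$ is closed under the maps $d\mapsto(\Delta s+d)/\beta$ for $0\le s<\beta$. The values $s=0,1$ give two different elements of $S$. Choose $d_1\neq d_2$ in $S$ with $|d_1-d_2|$ minimal. Then $d_1/\beta$ and $d_2/\beta$ are distinct elements of $S$ that are closer together, a contradiction.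
\end{proof}

In the affine model the translation $x\mapsto x+1$ is the quotient of consecutive maps, and conjugation by $x\mapsto\alpha x$ raises it to the power $\alpha$. The next lemma shows that the relations alone force this structure. The element $t$ takes over the role of $\tau$.

\begin{lemma}\label{lem:t}
Assume \eqref{eq:coprime} and let $(g,h)\in\operatorname{Hom}_\pi(n)$ for the bijection \eqref{eq:radix}. Put $t=g_{\alpha_0,1}g_{\alpha_0,0}^{-1}$ with $\alpha_0=\max\mathcal{A}$. Then for all cells
\begin{equation}\label{eq:t}
g_{\alpha,r}h_{\beta,s}=t^{\alpha s+r}g_{\alpha,0}h_{\beta,0},\qquad (g_{\alpha,r}h_{\beta,s})\,t\,(g_{\alpha,r}h_{\beta,s})^{-1}=t^{\alpha\beta}.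
\end{equation}
Moreover $t$ has finite order, and the order is a locally constant function on $\operatorname{Hom}_\pi(n)$.
\end{lemma}

\begin{proof}
Fix $\alpha\in\mathcal{A}$ and $\beta\in\mathcal{B}$, both $\ge2$, and write $g_r=g_{\alpha,r}$, $h_s=h_{\beta,s}$. For $0\le F<\alpha\beta$ put $\Theta(F)=g_rh_s=h_{s'}g_{r'}$, where $F=\alpha s+r=\beta r'+s'$. Here $r$ and $s'$ are the remainders of $F$ modulo $\alpha$ and $\beta$. By the Chinese remainder theorem every pair $(r,s')$ arises from exactly one $F$, and $(\alpha-1,\beta-1)$ arises from $F=\alpha\beta-1$. If $r<\alpha-1$, then $F+1=\alpha s+(r+1)$, and if $s'<\beta-1$, then $F+1=\beta r'+(s'+1)$. Therefore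
\[
\Theta(F+1)\Theta(F)^{-1}=\begin{cases}g_{r+1}g_r^{-1}&\text{if }r<\alpha-1,\\ h_{s'+1}h_{s'}^{-1}&\text{if }s'<\beta-1.\end{cases}
\]
Taking $F$ with prescribed remainders $r<\alpha-1$ and $s'<\beta-1$, we see that all $g_{r+1}g_r^{-1}$ and all $h_{s'+1}h_{s'}^{-1}$ are equal to one unitary. This unitary is $g_{\alpha,1}g_{\alpha,0}^{-1}=h_{\beta,1}h_{\beta,0}^{-1}$; the left side does not depend on $\beta$ and the right side does not depend on $\alpha$, so it is the same for all such $\alpha,\beta$ and equals $t$. Thus $g_r=t^rg_0$ and $h_s=t^sh_0$.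

Next take $F$ with $r=\alpha-1$ and $s'=0$. Then $F\neq\alpha\beta-1$, so $F+1=\alpha(s+1)$ with $s+1\le\beta-1$, and $\Theta(F+1)=t\Theta(F)$ reads $g_0t^{s+1}h_0=t\cdot t^{\alpha-1}g_0t^sh_0$. Hence $g_0tg_0^{-1}=t^\alpha$. Taking instead $r=0$ and $s'=\beta-1$, we have $F+1=\beta(r'+1)$ and $h_0t^{r'+1}g_0=t\cdot t^{\beta-1}h_0t^{r'}g_0$, so $h_0th_0^{-1}=t^\beta$.

Blocks of size $1$ obey the same rules. If $1\in\mathcal{A}$, then \eqref{eq:radix} fixes the cells $((1,0),(\beta,s))$, so $g_{1,0}$ commutes with every $h_{\beta,s}$, hence with $t=h_{\beta,1}h_{\beta,0}^{-1}$ for $\beta\geq2$. If $1\in\mathcal{B}$, then $h_{1,0}$ commutes with every $g_{\alpha,r}$, hence with $t$. So for all $\alpha\in\mathcal{A}$ and $\beta\in\mathcal{B}$ we have $g_{\alpha,r}=t^rg_{\alpha,0}$, $h_{\beta,s}=t^sh_{\beta,0}$, $g_{\alpha,0}tg_{\alpha,0}^{-1}=t^\alpha$ and $h_{\beta,0}th_{\beta,0}^{-1}=t^\beta$. Now $g_{\alpha,r}h_{\beta,s}=t^rg_{\alpha,0}t^sh_{\beta,0}=t^{\alpha s+r}g_{\alpha,0}h_{\beta,0}$, and this element conjugates $t$ to $t^{\alpha\beta}$. This is \eqref{eq:t}.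

Since $t$ is conjugate to $t^{\alpha_0}$, the map $\mu\mapsto\mu^{\alpha_0}$ sends the spectrum of $t$ onto itself. It is therefore a permutation of a set with at most $n$ elements, and its $n!$-th iterate is the identity. So every eigenvalue of $t$ is a root of unity of order dividing $\alpha_0^{\,n!}-1\ge1$. Hence the characteristic polynomial of $t$, a continuous function on $\operatorname{Hom}_\pi(n)$, takes finitely many values and is locally constant. The order of the unitary $t$ is the least common multiple of the orders of its eigenvalues, so it is finite and locally constant.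
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(ii)]
By Lemmas~\ref{lem:order} and~\ref{lem:legs} it suffices to treat $k=3$, in any order of the legs. If $a=b=2$, then $c\geq8$ and Theorem~\ref{thm:22n} applies. Otherwise we may take $n_1\geq2$, $n_2\geq3$ and $n\geq2n_1n_2$.

\emph{The blocks.} Let $\mathcal{A}$ be the set of powers of $2$ in the binary expansion of $n_1$. Let $\beta_0=n_2$ and $\mathcal{B}=\{\beta_0\}$ if $n_2$ is odd, and let $\beta_0=n_2-1$ and $\mathcal{B}=\{\beta_0,1\}$ if $n_2$ is even; in both cases $\beta_0\geq3$ is odd. Then $|I|=n_1$, $|J|=n_2$, and \eqref{eq:coprime} holds, so $\pi$ is rigid by Lemma~\ref{lem:radixrigid}. The products $\alpha\beta$ are at most $n_1n_2$, and they are pairwise distinct, since a positive integer is a power of $2$ times an odd number in only one way. Let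
\[
\Omega=\{(g,h)\in\operatorname{Hom}_\pi(n):\ t\text{ has order greater than }n_1n_2\},
\]
which is clopen by Lemma~\ref{lem:t}.

\emph{Distinct products on $\Omega$.} Two distinct cells with the same $(\alpha,\beta)$ have distinct exponents $\alpha s+r$ in $[0,\alpha\beta)$. Their difference is smaller in absolute value than the order of $t$, so the products differ by the first formula in \eqref{eq:t}. Two cells with $(\alpha,\beta)\neq(\alpha_1,\beta_1)$ satisfy $0<|\alpha\beta-\alpha_1\beta_1|<n_1n_2$, so $t^{\alpha\beta}\neq t^{\alpha_1\beta_1}$, and the products differ by the second formula in \eqref{eq:t}.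

\emph{$\Omega$ is nonempty.} This is where the hypothesis on $n$ is used. We realize the affine model on $\mathbb{Z}/N$, and we need $n_1n_2<N\le n$ with $N$ coprime to every element of $\mathcal{A}\cup\mathcal{B}$. Among the $2\beta_0$ integers following $n_1n_2$ there is one with $N\equiv1\pmod{2\beta_0}$. It is odd and coprime to $\beta_0$, and $N\le n_1n_2+2\beta_0\le2n_1n_2\le n$. (A prime between $n_1n_2$ and $2n_1n_2$, which Bertrand's postulate provides, serves as well.) On $\ell^2(\mathbb{Z}/N)$ let
\[
g_{\alpha,r}\delta_x=\delta_{\alpha x+r},\qquad h_{\beta,s}\delta_x=\delta_{\beta x+s}.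
\]
These are permutation matrices, because $\alpha$ and $\beta$ are invertible modulo $N$. Both sides of \eqref{eq:rel} send $\delta_x$ to $\delta_{\alpha\beta x+\alpha s+r}$, and $t\delta_x=\delta_{x+1}$ has order $N>n_1n_2$. The direct sum with the family in which all $g$ and $h$ are the identity of $\mathbb{C}^{n-N}$ lies in $\Omega$.

Proposition~\ref{prop:clopen} shows that $Z(n_1,n_2,n)$ is disconnected.
\end{proof}

\begin{thebibliography}{1}

\bibitem{FGS}
James Fletcher, Elizabeth Gillaspy and Aidan Sims,
\emph{Homotopy of product systems and K-theory of Cuntz-Nica-Pimsner algebras},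
arXiv:1911.00959 (2019).

\end{thebibliography}
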